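\title{A Borel Anosov subgroup of $\mathsf{SL}_5(\mathbb C)$ with nonplanar boundary}

\begin{abstract}
Every convex cocompact subgroup of $\mathsf{SL}_2(\mathbb C)$ has a Borel Anosov representation into $\mathsf{SL}_d(\mathbb C)$ for every $d$. We show that the converse fails for $d=5$, even virtually: there is a torsion-free word hyperbolic group with a Borel Anosov representation into $\mathsf{SL}_5(\mathbb C)$ whose Gromov boundary contains the graph $K_{3,3}$. The group is a closed surface group with three free groups amalgamated along three pairwise crossing simple closed curves, and the proof rests on an explicit circle with three chords in the flag variety of $\mathbb C^5$ whose points are pairwise transverse. We also show that for $d\equiv 2 \pmod 4$ the boundary of a group with a $\frac d2$-Anosov representation into $\mathsf{SL}_d(\mathbb C)$ contains neither $K_{3,3}$ nor $K_5$.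
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Gamma$ be a finitely generated word hyperbolic group, let $|\gamma|$ be the word length for a fixed finite generating set, and let $\partial\Gamma$ be the Gromov boundary. For $A\in\mathsf{SL}_d(\mathbb C)$ let $\sigma_1(A)\ge\dots\ge\sigma_d(A)$ be the singular values, that is, the lengths of the semi-axes of the ellipsoid onto which $A$ maps the unit ball. For an integer $1\le k\le \frac d2$, a representation $\rho\colon\Gamma\to\mathsf{SL}_d(\mathbb C)$ is \emph{$k$-Anosov} if there are constants $C,c>0$ with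
\begin{equation}\label{eq:gap}
\frac{\sigma_k(\rho(\gamma))}{\sigma_{k+1}(\rho(\gamma))}\ \ge\ Ce^{c|\gamma|}\qquad\text{for all }\gamma\in\Gamma .
\end{equation}
Equivalently, $\rho$ is Anosov with respect to the pair of opposite parabolic subgroups that stabilize a $k$-plane and a complementary $(d-k)$-plane; we work with \eqref{eq:gap} throughout. The representation is \emph{Borel Anosov} if it is $k$-Anosov for every $1\le k\le\frac d2$. Thus a long element acts, up to an exponentially small error, like a projection onto the span of the $k$ longest axes, and in the Borel case this holds for all $k$ at once.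

For $d=2$ the group $\mathsf{SL}_2(\mathbb C)$ acts on hyperbolic space $\mathbb H^3$, and $\sigma_1(A)/\sigma_2(A)=e^{\operatorname{dist}(o,Ao)}$ for the point $o$ fixed by $\mathsf{SU}(2)$. So \eqref{eq:gap} says that the orbit map $\Gamma\to\mathbb H^3$ is a quasi-isometric embedding, which means that $\rho$ has finite kernel and convex cocompact image. These groups reappear in every dimension. If $A\in\mathsf{SL}_2(\mathbb C)$ has singular values $\sigma,\sigma^{-1}$, then $\mathrm{Sym}^{d-1}A$ has singular values $\sigma^{d-1},\sigma^{d-3},\dots,\sigma^{1-d}$ for an $\mathsf{SU}(2)$-invariant norm, and all consecutive ratios equal $\sigma^2$. Hence $\mathrm{Sym}^{d-1}$ restricts to a Borel Anosov representation of any convex cocompact subgroup of $\mathsf{SL}_2(\mathbb C)$. The following question, posed in \cite{PT}, asks for a converse.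

\begin{quote}
\textbf{Question.} Let $\Gamma$ be a word hyperbolic group that admits a Borel Anosov representation into $\mathsf{SL}_d(\mathbb C)$ for some $d\ge4$. Is $\Gamma$ virtually isomorphic to a convex cocompact subgroup of $\mathsf{SL}_2(\mathbb C)$?
\end{quote}

The case $d=3$ has to be excluded. There Borel Anosov means $1$-Anosov, the inclusion of every uniform lattice of $\mathsf{SU}(2,1)$ into $\mathsf{SL}_3(\mathbb C)$ is $1$-Anosov, and the boundary of such a lattice is the $3$-sphere. For $d\ge4$ at least two gaps are required, and one might guess that this leaves room only for the groups that come from $\mathsf{SL}_2(\mathbb C)$. The answer to the Question is nevertheless no.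

\begin{theorem}\label{thm:A}
There is a torsion-free word hyperbolic group $\Gamma$ which admits a Borel Anosov representation into $\mathsf{SL}_5(\mathbb C)$ and whose Gromov boundary contains a subspace homeomorphic to the graph $K_{3,3}$. Consequently $\Gamma$ is not virtually isomorphic to a convex cocompact subgroup of $\mathsf{SL}_2(\mathbb C)$.
\end{theorem}

The last sentence follows from the first. Virtually isomorphic groups are quasi-isometric, so they have homeomorphic boundaries. The boundary of a convex cocompact subgroup of $\mathsf{SL}_2(\mathbb C)$ is homeomorphic to its limit set in $\mathbb{CP}^1\cong S^2$, and $K_{3,3}$ does not embed in $S^2$.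

In one family of dimensions this obstruction cannot occur.

\begin{theorem}\label{thm:B}
Let $d\equiv2\pmod4$ and let $\Gamma$ be a word hyperbolic group with a $\frac d2$-Anosov representation into $\mathsf{SL}_d(\mathbb C)$, for example a Borel Anosov one. Then $\partial\Gamma$ contains no subspace homeomorphic to $K_{3,3}$ or $K_5$. If moreover $\Gamma$ is one-ended, then $\partial\Gamma$ embeds in $S^2$.
\end{theorem}

Theorem~\ref{thm:B} is independent of Theorem~\ref{thm:A} and is proved in Section~\ref{sec:B}. We make no claim for $d\not\equiv2\pmod 4$, $d\ne5$.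

A Borel Anosov representation sends distinct boundary points to transverse flags, so Theorem~\ref{thm:A} requires a copy of $K_{3,3}$ in the flag variety of $\mathbb C^5$ whose points are pairwise transverse. We view $K_{3,3}$ as a hexagon with its three long diagonals, that is, as a circle with three pairwise linked chords. The circle is the limit curve of $\mathrm{Sym}^4$, and the chords are halves of the limit curve of a second representation $\mathrm{Sym}^2\oplus\mathrm{Sym}^1$ of $\mathsf{SL}_2(\mathbb R)$, placed so that the two representations share a diagonal subgroup (Sections~\ref{sec:toy} and~\ref{sec:flags}). The shared subgroup allows us to amalgamate. A closed surface group $\Delta$, represented by $\mathrm{Sym}^4$, contributes the circle (Section~\ref{sec:Delta}). Three fundamental groups $B_1,B_2,B_3$ of surfaces with one boundary component, represented by twisted conjugates of $\mathrm{Sym}^2\oplus\mathrm{Sym}^1$, are attached along three pairwise crossing simple closed curves and contribute the chords (Section~\ref{sec:Bi}). Transversality prevents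 cancellation in products, which gives \eqref{eq:gap} (Section~\ref{sec:gap}), and the Bass--Serre tree of the amalgam keeps the chords apart in $\partial\Gamma$ (Section~\ref{sec:K33}).

\section{Conventions and standard facts}\label{sec:prelim}

Throughout, $\mathrm i=\sqrt{-1}$, while $i,j$ are indices.

\subsection*{The hyperbolic plane}
A point $x\in\mathbb{RP}^1=\mathbb R\cup\{\infty\}$ is the line $\langle X+xY\rangle$ in a plane with basis $X,Y$, and $\infty$ is the line $\langle Y\rangle$. The matrix $\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)$ sends $X$ to $aX+cY$ and $Y$ to $bX+dY$, so it acts by $x\mapsto\frac{c+dx}{a+bx}$. This M\"obius map has determinant $ad-bc$. Hence $\mathsf{PSL}_2(\mathbb R)$ acts isometrically on the upper half-plane $\mathbb H^2$ in the variable $x$, and $\mathsf{PGL}_2(\mathbb R)=\mathrm{Isom}(\mathbb H^2)$ if $x$ is replaced by $\bar x$ for matrices of negative determinant. Let $o=\mathrm i\in\mathbb H^2$ and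
\[
a_t=\begin{pmatrix}e^{t/2}&0\\0&e^{-t/2}\end{pmatrix},\qquad
R_\varphi=\begin{pmatrix}\cos\varphi&-\sin\varphi\\ \sin\varphi&\cos\varphi\end{pmatrix},\qquad
p_T=\begin{pmatrix}\cosh\frac T2&\sinh\frac T2\\ \sinh\frac T2&\cosh\frac T2\end{pmatrix}.
\]
An oriented geodesic is an ordered pair $\ell=(\ell^+,\ell^-)$ of distinct points of $\mathbb{RP}^1$; we also write $\ell$ for the underlying line in $\mathbb H^2$. Let $\ell_0=(0,\infty)$; its \emph{positive side} is the half-plane $\operatorname{Re}x>0$. The element $a_t$ acts by $x\mapsto e^{-t}x$, a translation of length $|t|$ along $\ell_0$, toward $0$ when $t>0$. The rotation $R_\varphi$ fixes $o$ and acts by $\tan\psi\mapsto\tan(\psi+\varphi)$. For $T>0$ we have $p_{\pm T}=R_{\pm\pi/4}\,a_T\,R_{\pm\pi/4}^{-1}$, so $p_{\pm T}$ is the translation of length $T$ toward $\pm1$ along the geodesic with endpoints $\pm 1$, which is perpendicular to $\ell_0$ at $o$. Every $s\in\mathsf{PSL}_2(\mathbb R)$ has the form $Ra_rR'$ with rotations $R,R'\in\mathsf{SO}(2)$ and $r=\operatorname{dist}(o,so)$. Two pairs of points of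 a circle are \emph{linked} if they are disjoint and each separates the other.

\subsection*{Flags}
A (full) flag in $\mathbb C^d$ is a chain $F^1\subset\dots\subset F^{d-1}$ with $\dim F^k=k$. Flags $F,F'$ are \emph{transverse}, written $F\pitchfork F'$, if $F^k\cap F'^{\,d-k}=0$ for all $k$. This is a symmetric, open and $\mathsf{GL}_d(\mathbb C)$-invariant condition, and no flag is transverse to itself. For sets of flags, $\alpha\pitchfork\alpha'$ means that every flag of $\alpha$ is transverse to every flag of $\alpha'$.

\subsection*{Standard facts}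
\begin{enumerate}
\item[(F1)] \emph{Boundaries.} A quasi-isometric embedding between hyperbolic groups or spaces extends continuously to an embedding of boundaries. With $(\gamma|\gamma')=\frac12(|\gamma|+|\gamma'|-|\gamma^{-1}\gamma'|)$: if $\gamma_n\to\omega\in\partial\Gamma$, then $\gamma_n'\to\omega$ if and only if $(\gamma_n|\gamma_n')\to\infty$.
\item[(F2)] \emph{Milnor--\v Svarc lemma.} A group $G$ that acts properly and cocompactly by isometries on a closed convex subset of $\mathbb H^2$ is finitely generated, and its orbit maps are quasi-isometries onto that subset. In particular $|g|_G\le C(\operatorname{dist}(o,go)+1)$ for some $C$, and $\partial G=\partial\mathbb H^2$ if the subset is $\mathbb H^2$.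
\item[(F3)] \emph{Scott's theorem \cite{Scott}.} The fundamental group $G$ of a closed orientable surface is LERF: if $H<G$ is finitely generated and $x_1,\dots,x_n\in G\setminus H$, then some finite-index subgroup of $G$ contains $H$ and no $x_j$.
\item[(F4)] \emph{Gaps imply hyperbolicity \cite{KLP,BPS}.} A finitely generated group with a representation into $\mathsf{GL}_d$ that satisfies \eqref{eq:gap} for some $k$ is word hyperbolic.
\item[(F5)] \emph{Limit maps.} A $k$-Anosov representation has continuous equivariant maps $\xi^k,\xi^{d-k}$ from $\partial\Gamma$ to the Grassmannians of $k$-planes and $(d-k)$-planes with $\xi^k(x)\cap\xi^{d-k}(y)=0$ for $x\ne y$; for $k=\frac d2$ this is a single map. This fact is used only in Section~\ref{sec:B}.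
\item[(F6)] \emph{Prescribed boundary lengths.} A compact orientable surface of negative Euler characteristic has a hyperbolic metric with geodesic boundary components of any prescribed lengths.
\item[(F7)] \emph{Amalgams.} The factors of an amalgamated product inject into it, and an amalgam of torsion-free groups is torsion-free.
\item[(F8)] \emph{Exterior powers.} For an operator $A$ on a Hermitian space, $\sigma_1(\wedge^kA)/\sigma_2(\wedge^kA)=\sigma_k(A)/\sigma_{k+1}(A)$ and $\|\wedge^2A\|=\sigma_1(A)\sigma_2(A)$. Changing the Hermitian norm changes singular values by bounded factors.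
\end{enumerate}

\section{Chords in dimensions two and three}\label{sec:toy}

Let $\mathsf{SL}_2(\mathbb R)$ act on binary forms of degree $d-1$ in $X,Y$, and let $\xi(x)$ be the flag whose $k$-dimensional subspace consists of the forms divisible by $(X+xY)^{d-k}$. We look for arcs of flags that join pairs of points of the circle $\xi(\mathbb{RP}^1)$, whose interiors are transverse to the whole circle, and which are transverse to each other although their endpoints are linked.

For $d=2$ flags are points of $\mathbb{CP}^1$, transverse means distinct, and the circle cuts $\mathbb{CP}^1$ into two disks. Of three chords two lie in the same disk, and linked chords of a disk meet. This is the nonplanarity of $K_{3,3}$. For $d=3$ there is room, and the computation shows what to do for $d=5$.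

\begin{example}\label{ex:d3}
Let $d=3$, let $D=Y\partial_X$, and let $F_0=\xi(0)$ be the flag $\langle X^2\rangle\subset\langle X^2,XY\rangle$. The circle is an orbit of $e^{xD}$, since $e^{xD}$ substitutes $X+xY$ for $X$. The next simplest unipotent group that fixes $\xi(\infty)$ is $e^{cD^2}$, and for $c\in\mathbb C$ the flag $e^{cD^2}F_0$ is
\[
\langle X^2+2cY^2\rangle\subset\langle X^2+2cY^2,\,XY\rangle .
\]
Its plane contains $(X+xY)^2$ exactly when $x^2=2c$, and its line is divisible by $X+xY$ exactly when $x^2=-2c$. So for real $c$ this flag fails to be transverse to some point of the circle, and for nonreal $c$ it is transverse to all $\xi(x)$, including $\xi(\infty)$. We take $c=\mathrm iy$ and put $\zeta(y)=e^{\mathrm iyD^2}F_0$. As $y$ runs from $0$ to $\infty$, this is a chord from $\xi(0)$ to $\xi(\infty)$.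

To compare the chord with its rotated copies, let $q$ be the invariant symmetric form with $q((aX+bY)^2,(cX+dY)^2)=(ad-bc)^2$ and let $h(v,w)=q(v,\bar w)$. The plane of $\zeta(y)$ is the $h$-orthogonal of its line, so transversality of $\zeta(y)$ and $R_\varphi\zeta(y')$ is the nonvanishing of the single number
\[
q\big(X^2+2\mathrm iyY^2,\ (R_\varphi X)^2-2\mathrm iy'(R_\varphi Y)^2\big)=\sin^2\!\varphi\,(1+4yy')+2\mathrm i\cos^2\!\varphi\,(y-y').
\]
For $y,y'\ge0$ and $\sin\varphi\ne0$ the real part is positive. Hence the rotations of the chord by $0,\frac\pi3,\frac{2\pi}3$ have pairwise transverse interiors, and together with the circle they form a copy of $K_{3,3}$.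

The chord also has a large symmetry group. Let $E=\langle P,Q\rangle$ be the standard representation of $\mathsf{SL}_2(\mathbb R)$, identify it with $\langle X^2,Y^2\rangle$ by $P\mapsto X^2$, $Q\mapsto2\mathrm iY^2$, and let the group fix $XY$. For this representation $\eta$ the element $P\mapsto P+yQ$, $Q\mapsto Q$ acts as $e^{\mathrm iyD^2}$, and $\eta(a_{2t})=\mathrm{diag}(e^t,1,e^{-t})=\mathrm{Sym}^2(a_t)$. So a group represented by $\mathrm{Sym}^2$ and a group represented by $\eta$ can be amalgamated along a cyclic group of diagonal matrices.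
\end{example}

For $d=5$ the same objects exist. The operator $D^2$ has Jordan blocks of sizes $3$ and $2$, which gives $\eta=\mathrm{Sym}^2E\oplus E$. The new difficulty is that transversality now includes a condition on $2$-planes, and that, as Remark~\ref{rem:signs} shows, only a half of the curve $\zeta$ can be used.

\section{Two circles of flags in $\mathbb C^5$}\label{sec:flags}

Let $V=\mathbb C^5$ be the space of binary quartics with basis $m_j=X^{4-j}Y^j$, $0\le j\le4$, let $\tau=\mathrm{Sym}^4$, which factors through $\mathsf{PSL}_2(\mathbb R)$, and let $D=Y\partial_X$. Put $F_0^k=\langle m_0,\dots,m_{k-1}\rangle$ and $F_\infty^k=\langle m_4,\dots,m_{5-k}\rangle$, so that $F_0\pitchfork F_\infty$, and define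
\[
\xi(x)=e^{xD}F_0,\qquad\zeta(y)=e^{\mathrm iyD^2}F_0\quad(x,y\in\mathbb R),\qquad\xi(\infty)=\zeta(\infty)=F_\infty .
\]
The subspace $\xi(x)^k$ consists of the quartics divisible by $(X+xY)^{5-k}$, so $\xi$ is continuous on $\mathbb{RP}^1$ and $\tau$-equivariant.

\subsection*{The representation $\eta$}
Let $\mathsf{SL}_2^\pm(\mathbb R)$ be the group of real matrices of determinant $\pm1$, acting on $E=\langle P,Q\rangle$ as on $\langle X,Y\rangle$. Let $\eta=\mathrm{Sym}^2E\oplus E$, transported to $V$ by
\[
P^2\mapsto X^4,\quad PQ\mapsto6\mathrm iX^2Y^2,\quad Q^2\mapsto-12Y^4,\qquad P\mapsto X^3Y,\quad Q\mapsto6\mathrm iXY^3 .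
\]
So $\mathrm{Sym}^2E$ is the \emph{even block} $\langle m_0,m_2,m_4\rangle$ and $E$ is the \emph{odd block} $\langle m_1,m_3\rangle$. A \emph{block scalar} is an invertible operator that is scalar on each block; block scalars commute with $\eta$.

\begin{lemma}\label{lem:eta}
The curve $\zeta$ is continuous on $\mathbb{RP}^1$ and $\eta$-equivariant, every flag $\zeta(y)$ is fixed by block scalars, and
\begin{equation}\label{eq:diag}
\eta(a_{2t})=\mathrm{diag}(e^{2t},e^t,1,e^{-t},e^{-2t})=\tau(a_t)\qquad(t\in\mathbb R).
\end{equation}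
\end{lemma}

\begin{proof}
From $D^2X^4=12X^2Y^2$, $D^2X^2Y^2=2Y^4$ and $D^2X^3Y=6XY^3$ we see that $e^{\mathrm iyD^2}$ fixes $XY^3$ and $Y^4$ and sends
\[
X^4\mapsto X^4+12\mathrm iyX^2Y^2-12y^2Y^4,\qquad X^2Y^2\mapsto X^2Y^2+2\mathrm iyY^4,\qquad X^3Y\mapsto X^3Y+6\mathrm iyXY^3 .
\]
In terms of $P,Q$ this reads $P^2\mapsto P^2+2yPQ+y^2Q^2$, $PQ\mapsto PQ+yQ^2$, $P\mapsto P+yQ$, with $Q^2$ and $Q$ fixed. So $e^{\mathrm iyD^2}$ is the image under $\eta$ of the element $P\mapsto P+yQ$, $Q\mapsto Q$. To a line $p\subset E$ we attach the flag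
\[
p^2\ \subset\ p^2\oplus p\ \subset\ pE\oplus p\ \subset\ pE\oplus E
\]
in $\mathrm{Sym}^2E\oplus E$. It depends continuously and equivariantly on $p$, and each subspace is a sum of subspaces of the two blocks. For $p=\langle P\rangle$ it is $F_0$ and for $p=\langle Q\rangle$ it is $F_\infty$, so for $p=\langle P+yQ\rangle$ it is $\zeta(y)$. Finally, $a_{2t}$ multiplies $P^2,P,PQ,Q,Q^2$ by $e^{2t},e^t,1,e^{-t},e^{-2t}$, and $a_t$ multiplies $m_j$ by $e^{(2-j)t}$.
\end{proof}

\subsection*{A Hermitian form}
Transversality in $\mathbb C^5$ consists of four conditions. A Hermitian form reduces them to two determinants, of sizes $1$ and $2$. Let $q$ be the symmetric bilinear form on $V$ with $q(m_j,m_{4-j})=(-1)^j/\binom4j$ and all other values on monomials zero. Expanding,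
\begin{equation}\label{eq:q}
q\big((aX+bY)^4,(cX+dY)^4\big)=\sum_j\tbinom4j(ad)^{4-j}(-bc)^j=(ad-bc)^4 .
\end{equation}
Fourth powers span $V$, so $q$ is $\mathsf{SL}_2$-invariant, and differentiating the invariance under $e^{xD}$ gives $q(Dv,w)=-q(v,Dw)$. Put $h(v,w)=q(v,\bar w)$, where the bar conjugates the coefficients of the $m_j$. Call a flag \emph{self-dual} if $F^{5-k}=(F^k)^{\perp_h}$ for all $k$.

\begin{lemma}\label{lem:selfdual}
All flags $\tau(g)\xi(x)$ and $\tau(g)\zeta(y)$ with $g\in\mathsf{SL}_2(\mathbb R)$ are self-dual. Self-dual flags $F,F'$ are transverse if and only if, for $k=1,2$, the Gram determinant $f_k$ of $h$ on $F^k\times F'^{\,k}$, computed in any bases, is nonzero.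
\end{lemma}

\begin{proof}
The flags $F_0$ and $F_\infty$ are self-dual because $q(m_j,m_{j'})\ne0$ only for $j+j'=4$. The real operators $\tau(g)$ preserve $h$. So does $e^{\mathrm iyD^2}$, because $h(\mathrm iD^2v,w)=\mathrm i\,q(v,D^2\bar w)=-h(v,\mathrm iD^2w)$; this is the algebraic reason for the factor $\mathrm i$. For the second claim, $F^k\cap F'^{\,5-k}$ and $F^{5-k}\cap F'^{\,k}$ are the left and right kernels of the pairing $h$ on $F^k\times F'^{\,k}$.
\end{proof}

\subsection*{The two transversality statements}

\begin{proposition}\label{prop:T1}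
For $x,y\in\mathbb R\cup\{\infty\}$ we have $\xi(x)\pitchfork\zeta(y)$ unless $x=y=0$ or $x=y=\infty$.
\end{proposition}

\begin{proof}
If exactly one of $x,y$ is $\infty$, the claim follows from $F_0\pitchfork F_\infty$, because $e^{xD}$ and $e^{\mathrm iyD^2}$ fix $F_\infty$. Let $x,y$ be finite and not both zero. Adapted bases of $\xi(x)^2$ and $\zeta(y)^2$ are
\begin{align*}
(X+xY)^4&=m_0+4xm_1+6x^2m_2+4x^3m_3+x^4m_4, & v_1&=m_0+12\mathrm iy\,m_2-12y^2m_4,\\
(X+xY)^3Y&=m_1+3xm_2+3x^2m_3+x^3m_4, & v_2&=m_1+6\mathrm iy\,m_3 .
\end{align*}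
With $q(m_0,m_4)=1$, $q(m_1,m_3)=-\frac14$, $q(m_2,m_2)=\frac16$ the Gram matrix of $h$ is
\[
\begin{pmatrix}x^4-12\mathrm ix^2y-12y^2&-x^3+6\mathrm ixy\\[2pt] x^3-6\mathrm ixy&-\frac34x^2+\frac32\mathrm iy\end{pmatrix}.
\]
The entry $f_1=x^4-12y^2-12\mathrm ix^2y$ is real only if $x=0$ or $y=0$, and then it equals $-12y^2$ or $x^4$, which is nonzero. The product of the diagonal entries is $-\frac34x^6+27x^2y^2+\mathrm i(\frac{21}2x^4y-18y^3)$ and $(x^3-6\mathrm ixy)^2=x^6-36x^2y^2-12\mathrm ix^4y$, so
\[
f_2=\tfrac14x^6-9x^2y^2-\mathrm i\,y\big(\tfrac32x^4+18y^2\big).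
\]
If $y\ne0$ the imaginary part is nonzero, and if $y=0$ then $f_2=x^6/4\ne0$.
\end{proof}

\begin{proposition}\label{prop:T2}
Let $\cos2\varphi=-\frac12$. Then $\zeta(y)\pitchfork\tau(R_\varphi)\zeta(y')$ for all $y,y'\in[0,\infty]$.
\end{proposition}

\begin{proof}
If $y\in\{0,\infty\}$, then $\zeta(y)=\xi(y)$ and the claim is $\xi(R_\varphi^{-1}y)\pitchfork\zeta(y')$. This holds by Proposition~\ref{prop:T1}, since $\varphi\notin\frac\pi2\mathbb Z$ gives $R_\varphi^{-1}y\notin\{0,\infty\}$. The case $y'\in\{0,\infty\}$ is the same with $R_\varphi$ in place of $R_\varphi^{-1}$. So let $y=\frac u{2\sqrt3}$ and $y'=\frac v{2\sqrt3}$ with $u,v>0$.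

\emph{Coordinates adapted to the rotation.} Substituting $X=\cos\theta$, $Y=\sin\theta$ identifies $V$ with the span of $1,\cos2\theta,\sin2\theta,\cos4\theta,\sin4\theta$. The bar becomes complex conjugation of functions and $\tau(R_\varphi)$ becomes the shift $\theta\mapsto\theta-\varphi$. The linear forms $X\pm\mathrm iY=e^{\pm\mathrm i\theta}$ have determinant $-2\mathrm i$, so by \eqref{eq:q} the form $q$ is given on monomials in $e^{\pm\mathrm i\theta}$ by the same formula as on the $m_j$, multiplied by $(-2\mathrm i)^4=16$. Thus $q(e^{\mathrm im\theta},e^{-\mathrm im\theta})=16,-4,\frac83$ for $|m|=4,2,0$, and all other pairs give zero. Hence the five functions above are $q$-orthogonal, $q(1,1)=\frac83$, and $q(\cos m\theta,\cos m\theta)=q(\sin m\theta,\sin m\theta)=\kappa_m$ with $\kappa_2=-2$, $\kappa_4=8$. The addition formulas give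
\begin{gather*}
q(\cos m\theta,\cos m(\theta-\varphi))=q(\sin m\theta,\sin m(\theta-\varphi))=\kappa_m\cos m\varphi,\\
q(\sin m\theta,\cos m(\theta-\varphi))=-q(\cos m\theta,\sin m(\theta-\varphi))=\kappa_m\sin m\varphi,
\end{gather*}
and here $\cos2\varphi=\cos4\varphi=-\frac12$, $\sin4\varphi=-\sin2\varphi$, $\sin^22\varphi=\frac34$. From
\begin{gather*}
8X^4=3+4\cos2\theta+\cos4\theta,\qquad 8X^2Y^2=1-\cos4\theta,\qquad 8Y^4=3-4\cos2\theta+\cos4\theta,\\
8X^3Y=2\sin2\theta+\sin4\theta,\qquad 8XY^3=2\sin2\theta-\sin4\theta
\end{gather*}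
and $12\mathrm iy=2\sqrt3\,\mathrm iu$, $12y^2=u^2$, $6\mathrm iy=\sqrt3\,\mathrm iu$, the basis $v_1,v_2$ of $\zeta(y)^2$ becomes $8v_1=A_0+A_2\cos2\theta+A_4\cos4\theta$ and $8v_2=U_2\sin2\theta+U_4\sin4\theta$ with
\begin{gather*}
A_0=3-3u^2+2\sqrt3\,\mathrm iu,\qquad A_2=4+4u^2,\qquad A_4=1-u^2-2\sqrt3\,\mathrm iu,\\
U_2=2(1+\sqrt3\,\mathrm iu),\qquad U_4=1-\sqrt3\,\mathrm iu .
\end{gather*}
Let $A_j',U_j'$ be the same expressions in $v$.

\emph{The Gram matrix.} The matrix $\big(h(8v_j,\tau(R_\varphi)8v'_{j'})\big)$, divided by $16$, is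
\[
\begin{pmatrix}M_{11}&\sin2\varphi\ \Phi\\-\sin2\varphi\ \Phi'&M_{22}\end{pmatrix},
\]
where
\begin{gather*}
M_{11}=\frac{A_0\bar A_0'}6+\frac{A_2A_2'}{16}-\frac{A_4\bar A_4'}4,\qquad M_{22}=\frac{U_2\bar U_2'}{16}-\frac{U_4\bar U_4'}4,\\
\Phi=\frac{A_2\bar U_2'}8+\frac{A_4\bar U_4'}2,\qquad\Phi'=\frac{U_2A_2'}8+\frac{U_4\bar A_4'}2 .
\end{gather*}
Put $t=uv>0$ and $s=u^2+v^2$, so that $(1\pm u^2)(1\pm v^2)=1\pm s+t^2$ and $(u-v)^2=s-2t$. Then
\begin{gather*}
A_0\bar A_0'=9(1-s+t^2)+12t+6\sqrt3\,\mathrm i(u-v)(1+t),\qquad A_2A_2'=16(1+s+t^2),\\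
A_4\bar A_4'=(1-s+t^2)+12t-2\sqrt3\,\mathrm i(u-v)(1+t),
\end{gather*}
and therefore
\begin{equation}\label{eq:M11}
M_{11}=\tfrac94-\tfrac s4-t+\tfrac94t^2+\tfrac{3\sqrt3}2\,\mathrm i\,(u-v)(1+t).
\end{equation}
The two terms of $M_{22}$ are $\frac14(1+\sqrt3\,\mathrm iu)(1-\sqrt3\,\mathrm iv)$ and its conjugate, so $M_{22}=\frac{\sqrt3}2\,\mathrm i(u-v)$. With $\lambda=\frac32+3t$ and $\mu=1+\frac32t$,
\[
\Phi=\Big(\lambda+\tfrac{u^2}2\Big)-\mathrm i\sqrt3\Big(\mu u+\tfrac v2\Big),\qquad\Phi'=\Big(\lambda+\tfrac{v^2}2\Big)+\mathrm i\sqrt3\Big(\mu v+\tfrac u2\Big).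
\]

\emph{The case $k=1$.} Since $1+t>0$, the number $M_{11}$ is real only for $u=v$. Then $s=2t$ and $M_{11}=\frac94-\frac32t+\frac94t^2>0$, as the discriminant is negative.

\emph{The case $k=2$.} The determinant is $f=\frac{\sqrt3}2\,\mathrm i(u-v)M_{11}+\frac34\Phi\Phi'$. We have
\begin{align*}
\operatorname{Re}\Phi\Phi'&=\lambda^2+\tfrac{\lambda s}2+\tfrac{t^2}4+3\Big(\mu^2t+\tfrac{\mu s}2+\tfrac t4\Big)=\tfrac14\big(9+51t+73t^2+27t^3+9s+15ts\big),\\
\operatorname{Im}\Phi\Phi'&=\sqrt3(u-v)\Big(\lambda\big(\tfrac12-\mu\big)+\tfrac{\mu t}2+\tfrac{s+t}4\Big)=\tfrac{\sqrt3}4(u-v)\big(-3-12t-15t^2+s\big),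
\end{align*}
and by \eqref{eq:M11} the first summand of $f$ has real part $-\frac94(s-2t)(1+t)$ and imaginary part $\frac{\sqrt3}8(u-v)(9-s-4t+9t^2)$. Adding up,
\begin{align*}
\operatorname{Re}f&=\tfrac3{16}\big(9+75t+97t^2+27t^3-3s+3ts\big),\\
\operatorname{Im}f&=\tfrac{\sqrt3}{16}(u-v)\big(9+s-44t-27t^2\big).
\end{align*}
Suppose $\operatorname{Im}f=0$. If $u=v$, then $s=2t$ and the bracket in $\operatorname{Re}f$ is $9+69t+103t^2+27t^3>0$. Otherwise $s=27t^2+44t-9$ and the bracket is $4(9-21t+37t^2+27t^3)$, which is positive because $t>0$ and $21^2<4\cdot9\cdot37$. So $f\ne0$.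
\end{proof}

\begin{remark}\label{rem:signs}
Formula \eqref{eq:M11} holds for all real $u,v$, and $M_{11}=0$ when $uv=-1$ and $u^2+v^2=22$. So Proposition~\ref{prop:T2} fails if $y,y'$ may have opposite signs. This is why the groups $B_i$ below must act on a convex set that lies on one side of $\ell_0$.
\end{remark}

\subsection*{The arc of an oriented geodesic}
For an oriented geodesic $\ell$ choose $g\in\mathsf{PSL}_2(\mathbb R)$ with $g\ell_0=\ell$ and put
\[
\alpha_\ell=\tau(g)\zeta([0,\infty]),\qquad\alpha_\ell^\circ=\tau(g)\zeta((0,\infty)).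
\]
The element $g$ is unique up to right multiplication by some $a_t$, and $\tau(a_t)\zeta(y)=\zeta(e^{-2t}y)$ by \eqref{eq:diag}, so these sets depend only on $\ell$. We have $\alpha_{g\ell}=\tau(g)\alpha_\ell$, the compact arc $\alpha_\ell$ joins $\xi(\ell^+)$ to $\xi(\ell^-)$, and $\alpha_\ell^\circ\pitchfork\xi(\mathbb{RP}^1)$ by Proposition~\ref{prop:T1}.

Proposition~\ref{prop:T2} treats geodesics that cross at $o$ in one particular position. A cocompact group produces infinitely many other relative positions of the translates of three geodesics. The next lemma handles those that are far apart, and in Section~\ref{sec:Delta} we arrange that no others occur.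

\begin{lemma}\label{lem:far}
There is $D_0>0$ such that $\operatorname{dist}(\ell,\ell')\ge D_0$ implies $\alpha_\ell\pitchfork\alpha_{\ell'}$.
\end{lemma}

\begin{proof}
A flag transverse to $F_\infty$ has the form $nF_0$ for a unique lower triangular unipotent matrix $n$, which depends continuously on the flag. Conjugation by $\tau(a_T)$ multiplies the entry of $n$ in position $(j,j')$, $j>j'$, by $e^{-(j-j')T}$. So $\tau(a_T)$ contracts every compact set of flags transverse to $F_\infty$ uniformly to $F_0$ as $T\to\infty$. Conjugating by $R_{\pm\pi/4}$, we see that $\tau(p_{\pm T})$ contracts compact sets of flags transverse to $\xi(\mp1)$ uniformly to $\xi(\pm1)$.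

The arcs $\alpha_{(0,\infty)}$ and $\alpha_{(\infty,0)}=\tau(R_{\pi/2})\alpha_{(0,\infty)}$ are transverse to $\xi(1)$ and $\xi(-1)$, by Proposition~\ref{prop:T1} and because $R_{\pi/2}$ exchanges $\pm1$. By openness and compactness, $\xi(\pm1)$ has a neighborhood $\mathcal U_\pm$ with $\mathcal U_\pm\pitchfork\alpha_{\ell_0}$. Choose $D_0$ such that $\tau(p_{\pm T})$ maps both arcs into $\mathcal U_\pm$ for all $T\ge D_0$. If $T=\operatorname{dist}(\ell,\ell')\ge D_0$, then by equivariance we may assume that $\ell=\ell_0$ and that the common perpendicular has foot $o$ on $\ell_0$. Then $\ell'=p_{\pm T}\ell''$ with $\ell''\in\{(0,\infty),(\infty,0)\}$, so $\alpha_{\ell'}\subset\mathcal U_\pm$.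
\end{proof}

\section{The surface group $\Delta$ and three crossing curves}\label{sec:Delta}

Let $\varphi_1,\varphi_2,\varphi_3=0,\frac\pi3,\frac{2\pi}3$. All differences satisfy $\cos2(\varphi_i-\varphi_j)=-\frac12$, so by Proposition~\ref{prop:T2} the arcs of the geodesics $R_{\varphi_i}\ell_0$ are pairwise transverse. Writing $x=\tan\psi$ with $\psi\in\mathbb R/\pi\mathbb Z$, their endpoints are the pairs $\{0,\frac\pi2\}$, $\{\frac\pi3,\frac{5\pi}6\}$, $\{\frac{2\pi}3,\frac\pi6\}$, which are pairwise linked. An oriented geodesic close to $R_{\varphi_i}\ell_0$ has the form $g\ell_0$ with $g$ close to $R_{\varphi_i}$, so both properties persist for oriented geodesics $\ell_i$ close enough to $R_{\varphi_i}\ell_0$.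

Let $\Delta_0<\mathsf{PSL}_2(\mathbb R)$ be discrete, torsion-free and cocompact. For such a group the pairs (attracting point, repelling point) of hyperbolic elements are dense in $\mathbb{RP}^1\times\mathbb{RP}^1$. So there are hyperbolic elements $\gamma_1,\gamma_2,\gamma_3\in\Delta_0$ with attracting points $\ell_i^+$ and repelling points $\ell_i^-$ such that the pairs $\{\ell_i^\pm\}$ are pairwise linked and
\begin{equation}\label{eq:three}
\alpha_{\ell_i}\pitchfork\alpha_{\ell_j}\qquad(i\ne j).
\end{equation}
We pass to a finite cover in which any two lifts of the three closed geodesics either cross as in \eqref{eq:three} or are far apart.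

\begin{lemma}\label{lem:Delta}
For large $n$ there is a finite-index subgroup $\Delta<\Delta_0$ containing $c_i=\gamma_i^n$, $i=1,2,3$, such that for all $i,j$ and all $s\in\Delta$ either $\operatorname{dist}(\ell_i,s\ell_j)\ge D_0$ or $s\in\langle c_i\rangle\langle c_j\rangle$.
\end{lemma}

\begin{proof}
Choose six pairwise disjoint open arcs $U_k^\pm\ni\ell_k^\pm$, so small that the half-plane spanned by $U_k^\pm$ has distance at least $D_0$ from $\ell_i$ for all $i\ne k$. For large $n$ the element $c_k^{\pm1}$ maps the complement of $U_k^\mp$ into $U_k^\pm$, and then so does $c_k^{\pm p}$ for all $p>0$.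

We first prove the claim for $s$ in $H=\langle c_1,c_2,c_3\rangle$. Write $s$ as a product of nontrivial powers of the $c_k$ in which consecutive factors have different indices, and split it as $s=c_i^ps'c_j^q$, where $s'$ is empty or else begins with a power of some $c_k$, $k\ne i$, and ends with a power of some $c_l$, $l\ne j$. If $s'$ is empty, then $s\in\langle c_i\rangle\langle c_j\rangle$. Otherwise the endpoints of $\ell_j$ lie outside $U_l^+\cup U_l^-$, and applying the factors of $s'$ from right to left we find that both endpoints of $s'\ell_j$ lie in the same arc $U_k^+$ or $U_k^-$. Hence $\operatorname{dist}(\ell_i,s\ell_j)=\operatorname{dist}(\ell_i,s'\ell_j)\ge D_0$.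

The set $\{s\in\Delta_0:\operatorname{dist}(\ell_i,s\ell_j)<D_0\}$ is a finite union of double cosets $\langle c_i\rangle s\langle c_j\rangle$. Indeed, let $I_i\subset\ell_i$ be a compact fundamental segment for $\langle c_i\rangle$. Each such double coset contains an element that moves a point of $I_j$ to within $D_0$ of $I_i$, and by proper discontinuity there are finitely many such elements. Each double coset lies in $H$ or is disjoint from $H$. By (F3) there is a finite-index subgroup $\Delta\supset H$ that contains none of the chosen representatives of the double cosets disjoint from $H$, for all nine pairs $(i,j)$. Since $c_i,c_j\in\Delta$, these double cosets miss $\Delta$.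
\end{proof}

Fix $n$ and $\Delta$, and let $S=\mathbb H^2/\Delta$, a closed orientable surface. Taking $i=j$ in the lemma, $s\ell_i$ meets $\ell_i$ only if $s\in\langle c_i\rangle$. So $\operatorname{Stab}_\Delta(\ell_i)=\langle c_i\rangle$, and $\ell_i$ projects to a simple closed geodesic of $S$, also denoted $c_i$. For $i\ne j$ the line $s\ell_j$ meets $\ell_i$ only if $s\ell_j=c_i^p\ell_j$ for some $p$, so $c_i$ and $c_j$ cross in exactly one point of $S$. A closed curve crosses a separating curve an even number of times, so each $c_i$ is nonseparating.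

A triple $(i,s,i')$ with $s\in\Delta$ and $i,i'\in\{1,2,3\}$ is \emph{admissible} unless $i=i'$ and $s\in\langle c_i\rangle$. These are the triples that occur when $s$ stands between a letter from $B_i$ and a letter from $B_{i'}$ in a reduced word of the amalgam.

\begin{corollary}\label{cor:adm}
If $(i,s,i')$ is admissible, then $\alpha_{\ell_i}\pitchfork\tau(s)\alpha_{\ell_{i'}}$.
\end{corollary}

\begin{proof}
If $\operatorname{dist}(\ell_i,s\ell_{i'})\ge D_0$, this is Lemma~\ref{lem:far}. Otherwise $s=c_i^pc_{i'}^q$, and $i\ne i'$ by admissibility. Then $\alpha_{\ell_i}=\tau(c_i^p)\alpha_{\ell_i}$ and $\tau(s)\alpha_{\ell_{i'}}=\tau(c_i^p)\alpha_{\ell_{i'}}$ are transverse by \eqref{eq:three}.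
\end{proof}

Fix $g_i\in\mathsf{SL}_2(\mathbb R)$ with $g_i\ell_0=\ell_i$. Then $c_i=g_ia_{L_i}g_i^{-1}$ in $\mathsf{PSL}_2(\mathbb R)$, where $L_i>0$ is the length of $c_i$. Put
\[
\mathcal K_i=\{\tau(g_i)\zeta(e^{-t}):0\le t\le2L_i\}\subset\alpha_{\ell_i}^\circ,\qquad\mathcal K=\mathcal K_1\cup\mathcal K_2\cup\mathcal K_3 .
\]
These compact sets depend only on $\Delta$ and the $g_i$.

\section{The groups $B_i$}\label{sec:Bi}

Fix $i$, write $L=L_i$, and let $T_0\ge1$ be a parameter, to be chosen in Section~\ref{sec:gap}. By \eqref{eq:diag}, $\tau(a_L)=\eta(a_{2L})$, so the group attached along $c_i$ should contain $b=a_{2L}$. It should act on a convex set on the positive side of $\ell_0$ (Remark~\ref{rem:signs}), and its elements outside $\langle b\rangle$ should move $\ell_0$ far away, so that they act almost as operators of rank one. There is one more constraint. The representation $\eta$ does not factor through $\mathsf{PGL}_2(\mathbb R)$, and a lift may send $b$ to $-a_{2L}$, for which $\eta(-a_{2L})\ne\tau(a_L)$. We correct the sign by a character. For an orientable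 surface with one boundary component the boundary element is a product of commutators and every character is trivial on it, so we use nonorientable surfaces.

\begin{lemma}\label{lem:B}
There are a discrete subgroup $B<\mathsf{PGL}_2(\mathbb R)$ and a $B$-invariant closed convex set $\Omega\subset\mathbb H^2$, bounded by disjoint geodesics, such that:
\begin{enumerate}
\item[(a)] $\ell_0$ is a boundary line of $\Omega$, and $\Omega$ lies on its positive side;
\item[(b)] $B$ acts freely on $\Omega$, and $\Sigma=\Omega/B$ is a compact nonorientable surface with one boundary component;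
\item[(c)] $\operatorname{Stab}_B(\ell_0)=\langle b\rangle$ with $b=a_{2L}$, and $\operatorname{dist}(\ell_0,\beta\ell_0)\ge T_0$ for all $\beta\in B\setminus\langle b\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
By (F6) there is an orientable hyperbolic surface of genus $1$ with two geodesic boundary components, one of length $2L$. Gluing each boundary component to itself by its antipodal map gives a closed nonorientable hyperbolic surface $N_0=\mathbb H^2/\Pi$ of Euler characteristic $-2$ with a one-sided simple closed geodesic of length $L$. Conjugate $\Pi<\mathsf{PGL}_2(\mathbb R)$ so that this geodesic is represented by the glide reflection $v=a_L\,\mathrm{diag}(1,-1)$, which acts on $\mathbb{RP}^1$ by $x\mapsto-e^{-L}x$ and satisfies $v^2=b$.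

As in the proof of Lemma~\ref{lem:Delta}, the set $\{x\in\Pi:\operatorname{dist}(\ell_0,x\ell_0)<T_0\}$ is a finite union of double cosets of $\langle v\rangle$. Let $x_1,\dots,x_n\notin\langle v\rangle$ represent those other than $\langle v\rangle$. We need a finite-index subgroup of $\Pi$ that contains $v$ and no $x_j$. Let $\Pi^+$ be the orientation-preserving subgroup, of index $2$. No $x_j$ or $v^{-1}x_j$ lies in $\langle b\rangle$, so by (F3) there is a finite-index subgroup $\Pi_1<\Pi^+$ that contains $b$ and none of them. The group $\Pi_2=\Pi_1\cap v\Pi_1v^{-1}$ contains $b$ and is normalized by $v$, because $v^2\in\Pi_1$. So $\Pi'=\Pi_2\cup v\Pi_2$ is a finite-index subgroup that contains $v$ and no $x_j$, and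
\[
\operatorname{dist}(\ell_0,x\ell_0)\ge T_0\qquad\text{for all }x\in\Pi'\setminus\langle v\rangle .
\]
Hence $\ell_0$ projects to a one-sided simple closed geodesic of $N=\mathbb H^2/\Pi'$. Cutting $N$ along it gives a compact connected surface $\Sigma$ with one boundary component and the Euler characteristic of $N$, which is a negative multiple of $2$. An orientable surface with one boundary component has odd Euler characteristic, so $\Sigma$ is nonorientable. Let $\Omega$ be the closure of the component of $\mathbb H^2\setminus\Pi'\ell_0$ adjacent to $\ell_0$ on the positive side, and let $B=\operatorname{Stab}_{\Pi'}(\Omega)$. Then $\Omega/B=\Sigma$. Odd powers of $v$ exchange the sides of $\ell_0$ and even powers preserve $\Omega$, so $\operatorname{Stab}_B(\ell_0)=B\cap\langle v\rangle=\langle b\rangle$.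
\end{proof}

\subsection*{The representation of $B$}
By the classification of surfaces, $B\cong\pi_1(\Sigma)$ is free on some $z_1,\dots,z_l$, $l\ge1$, and $b$ is conjugate to $(z_1^2\cdots z_l^2)^{\pm1}$. Since $B$ is free, it lifts to a homomorphism $\beta\mapsto\hat\beta$ into $\mathsf{SL}_2^\pm(\mathbb R)$, and $\hat b=\pm a_{2L}$. Define characters $\chi_0,\chi_1\colon B\to\mathbb C^*$ as follows. If the sign is $+$, both are trivial. If it is $-$, put $\chi_0(z_1)=-1$, $\chi_1(z_1)=\mathrm i$, and let both be trivial on the other generators; then $\chi_0(b)=1$ and $\chi_1(b)=-1$. Define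
\[
\eta_B(\beta)=\chi_0(\beta)\,\mathrm{Sym}^2(\hat\beta)\ \oplus\ \chi_1(\beta)\,\hat\beta
\]
on $V=\mathrm{Sym}^2E\oplus E$. The character $\chi_1$ corrects the sign and $\chi_0$ corrects the determinant: $\det\eta_B=\chi_0^3(\det\hat\beta)^3\cdot\chi_1^2\det\hat\beta=\chi_0\chi_1^2=1$. In both cases $\eta_B(b)=\eta(a_{2L})=\tau(a_L)$. Put
\begin{equation}\label{eq:rhoB}
\rho(\beta)=\tau(g_i)\,\eta_B(\beta)\,\tau(g_i)^{-1}\quad(\beta\in B),\qquad\text{so that }\rho(b)=\tau(c_i).
\end{equation}

\subsection*{A normal form for elements of $B$}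
For $\beta\in B\setminus\langle b\rangle$ let $T(\beta)=\operatorname{dist}(\ell_0,\beta\ell_0)\ge T_0$. The feet of the common perpendicular of $\ell_0$ and $\beta\ell_0$ can be written as $a_to$ and $\beta a_{t'}o$ with $t,t'\in\mathbb R$. Let $\mathfrak B$ be the set of those $\beta$ for which $0\le t,t'\le2L$.

\begin{lemma}\label{lem:decomp}
We have $B\setminus\langle b\rangle=\langle b\rangle\mathfrak B\langle b\rangle$. For $\beta\in\mathfrak B$ and $T=T(\beta)$ we have $\operatorname{dist}(o,\beta o)\le T+4L$, and $\hat\beta=\pm a_t\,p_T\,\epsilon\,a_{t'}^{-1}$ with $\epsilon\in\{\mathrm{diag}(1,-1),R_{\pi/2}\}$. In both cases $\epsilon^{-1}(-1)=1$.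
\end{lemma}

\begin{proof}
Replacing $\beta$ by $b^j\beta b^{j'}$ replaces $(t,t')$ by $(t+2Lj,\,t'-2Lj')$, which gives the first claim. The path from $o$ to $a_to$ to $\beta a_{t'}o$ to $\beta o$ has length $t+T+t'$. The line $\beta\ell_0$ bounds $\Omega$, so it lies on the positive side of $\ell_0$; hence $\beta a_{t'}o=a_tp_To$ and $\beta\ell_0=a_tp_T\ell_0$ as lines. So the isometry $\epsilon=(a_tp_T)^{-1}\beta a_{t'}$ fixes $o$ and preserves the line $\ell_0$. It exchanges the two sides of $\ell_0$. Indeed, $\beta a_{t'}$ maps the positive side to the side of $\beta\ell_0$ that contains the interior of $\beta\Omega=\Omega$, and this side contains $\ell_0$; while $a_tp_T$ maps the positive side to the half-plane over the interval $e^{-t}(\tanh\frac T2,\coth\frac T2)$, which does not contain $\ell_0$. The isometries that fix $o$ and preserve $\ell_0$ act by $x\mapsto\pm x^{\pm1}$, and those that exchange the sides are $x\mapsto-x$ and $x\mapsto-1/x$, represented by $\mathrm{diag}(1,-1)$ and $R_{\pi/2}$.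
\end{proof}

The last sentence of the lemma places the repelling flag of $\beta$, and not only the attracting one, on the positive half of $\zeta$.

\subsection*{Approximation by operators of rank one}
Equip $V$ with the Hermitian norm in which the $m_j$ are orthogonal and $\|m_j\|^2=1/\binom4j$. The inner product of $(aX+bY)^4$ and $(cX+dY)^4$ is $(a\bar c+b\bar d)^4$, so $\tau(\mathsf{SO}(2))$ is unitary; so are block scalars with entries of modulus $1$. From now on singular values refer to this norm. For $k\in\{1,2\}$ let $W=\wedge^kV$ with the induced norm and let $\rho_k=\wedge^k\rho$. For a flag $F$ let $u_F\in W$ be a unit vector spanning $\wedge^kF^k$, and let $\phi_F\in W^*$ be a unit covector proportional to $w\mapsto w\wedge\omega$, where $\omega$ spans $\wedge^{5-k}F^{5-k}$. Both are defined up to a factor of modulus $1$. The function $|\phi_F(u_{F'})|$ is continuous in $(F,F')$ and positive when $F\pitchfork F'$. For $G\in\mathsf{GL}(V)$ the vector $(\wedge^kG)u_F$ is proportional to $u_{GF}$, and $\phi_F\circ\wedge^kG$ is proportional to $\phi_{G^{-1}F}$.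 Write $\psi\otimes u$ for the operator $w\mapsto\psi(w)u$.

Let $\nu_1=2$ and $\nu_2=3$. The operator $\wedge^k\tau(a_r)$, $r\ge0$, is diagonal in an orthogonal basis of wedge products of monomials. Its largest eigenvalue is $e^{\nu_kr}$, with eigenvector $u_{F_0}$, the next is $e^{\nu_kr}e^{-r}$, and the other basis vectors span the kernel of $\phi_{F_\infty}$. Normalizing $\phi_{F_\infty}(u_{F_0})=1$, we get an orthogonal decomposition
\begin{equation}\label{eq:rank1}
\wedge^k\tau(a_r)=e^{\nu_kr}\,\phi_{F_\infty}\otimes u_{F_0}+\mathcal R,\qquad\|\mathcal R\|=e^{\nu_kr}e^{-r},\qquad\|\wedge^2(\wedge^k\tau(a_r))\|=e^{2\nu_kr}e^{-r}.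
\end{equation}
We now restore the index and write $B_i,b_i,\mathfrak B_i,\Omega_i,\Sigma_i$. For $\beta\in\mathfrak B_i$ put $N(\beta)=e^{\nu_kT(\beta)/2}$.

\begin{lemma}\label{lem:rank1}
There is $C\ge1$, depending only on the $L_i$ and $g_i$ and not on $T_0$ or the $B_i$, such that for $k=1,2$ and every $\beta\in\mathfrak B_i$, with $T=T(\beta)$,
\[
\rho_k(\beta)=N(\beta)\,\phi_\beta\otimes u_\beta+\mathcal R_\beta,\qquad\|\mathcal R_\beta\|\le CN(\beta)e^{-T/2},\qquad\|\wedge^2\rho_k(\beta)\|\le CN(\beta)^2e^{-T/2},
\]
where $u_\beta\in\mathbb Cu_F$ and $\phi_\beta\in\mathbb C\phi_{F'}$ for some $F,F'\in\mathcal K_i$, and $C^{-1}\le\|u_\beta\|,\|\phi_\beta\|\le C$.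
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:decomp}, $p_T=R_{\pi/4}a_TR_{\pi/4}^{-1}$ and \eqref{eq:diag}, we have $\rho(\beta)=G\,\tau(a_{T/2})\,G'$ with
\[
G=\tau(g_i)\,\theta\,\eta(a_tR_{\pi/4}),\qquad G'=\eta(R_{\pi/4}^{-1}\,\epsilon\,a_{t'}^{-1})\,\tau(g_i)^{-1},
\]
where $\theta$ is the unitary block scalar with entries $\chi_0(\beta)$ and $\pm\chi_1(\beta)$. Since $0\le t,t'\le2L_i$, the operators $G,G'$ range in a compact subset of $\mathsf{GL}(V)$ that depends only on $L_i$ and $g_i$. Put $u_\beta=(\wedge^kG)u_{F_0}$ and $\phi_\beta=\phi_{F_\infty}\circ\wedge^kG'$. The norm bounds follow from \eqref{eq:rank1} with $r=T/2$. Since $R_{\pi/4}$ sends $0,\infty$ to $1,-1$, Lemma~\ref{lem:eta} gives $F=GF_0=\tau(g_i)\zeta(e^{-t})$ and $F'=G'^{-1}F_\infty=\tau(g_i)\zeta(a_{t'}\epsilon^{-1}(-1))=\tau(g_i)\zeta(e^{-t'})$.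
\end{proof}

\section{The amalgam and its singular value gaps}\label{sec:gap}

Let
\[
\Gamma=\Delta*_{c_1=b_1}B_1*_{c_2=b_2}B_2*_{c_3=b_3}B_3
\]
be the quotient of $\Delta*B_1*B_2*B_3$ by the relations $c_i=b_i$. It is an iterated amalgam over infinite cyclic groups, so it is torsion-free and contains its four factors by (F7), and it is finitely generated by (F2). Define $\rho\colon\Gamma\to\mathsf{SL}_5(\mathbb C)$ by $\tau$ on $\Delta$ and by \eqref{eq:rhoB} on $B_i$; the relations hold by \eqref{eq:rhoB}. Both $\Gamma$ and $\rho$ depend on $T_0$.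

By (F8) we have to bound $\sigma_1/\sigma_2=\sigma_1^2/(\sigma_1\sigma_2)$ from below for $\rho_k(\gamma)$. The upper bound for $\sigma_1\sigma_2=\|\wedge^2\rho_k(\gamma)\|$ comes from submultiplicativity. The lower bound for $\sigma_1$ requires that successive letters do not cancel: we follow one vector through the product and lose a fixed factor at each step. Letters from $\Delta$ may be short and cannot pay for this loss. So we group each of them with the next letter from a $B_i$, whose gap $e^{T/2}$ is as large as we wish. This is why all constants below must be independent of $T_0$.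

\subsection*{Letters from $\Delta$}
For $s\in\Delta$ let $r(s)=\operatorname{dist}(o,so)$ and $N(s)=e^{\nu_kr(s)}$. Write $s=Ra_{r(s)}R'$ with rotations $R,R'$. As $\tau(R),\tau(R')$ are unitary, \eqref{eq:rank1} gives, with $x=R\cdot0$ and $x'=R'^{-1}\infty$:
\begin{enumerate}
\item[(D1)] $\|\rho_k(s)\|=N(s)$, $\|\wedge^2\rho_k(s)\|=N(s)^2e^{-r(s)}$, and $\sigma_k/\sigma_{k+1}(\rho(s))=e^{r(s)}$;
\item[(D2)] $\|\rho_k(s)w\|\ge N(s)\,|\phi_{\xi(x')}(w)|$ for $w\in W$;
\item[(D3)] $\rho_k(s)w$ has distance at most $N(s)e^{-r(s)}\|w\|$ from the line $\mathbb Cu_{\xi(x)}$;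
\item[(D4)] there is a unit vector $w$ with $\rho_k(s)w=N(s)u_{\xi(x)}$.
\end{enumerate}
Since $\mathcal K\pitchfork\xi(\mathbb{RP}^1)$ and both sets are compact, there is $\varepsilon_1\in(0,1]$ with
\[
|\phi_{\xi(x)}(u_F)|\ge\varepsilon_1,\qquad|\phi_F(u_{\xi(x)})|\ge\varepsilon_1\qquad(F\in\mathcal K,\ x\in\mathbb{RP}^1,\ k=1,2).
\]
By (D2), $\|\rho_k(s)u_F\|\ge\varepsilon_1N(s)$ for all $F\in\mathcal K$ and all $s\in\Delta$, long or short. Next we make Corollary~\ref{cor:adm} uniform in $s$.

\begin{lemma}\label{lem:delta}
There is $\delta\in(0,\varepsilon_1]$, independent of $T_0$ and the $B_i$, such that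
\[
|\phi_F(\rho_k(s)u_{F'})|\ge\delta\,\|\rho_k(s)u_{F'}\|
\]
for all admissible $(i,s,i')$, all $F\in\mathcal K_i$, $F'\in\mathcal K_{i'}$, and $k=1,2$.
\end{lemma}

\begin{proof}
Let $w$ be the unit vector $\rho_k(s)u_{F'}/\|\rho_k(s)u_{F'}\|$ and let $\kappa=e^{-r(s)}/\varepsilon_1$. By (D3), $w=cu_{\xi(x)}+w'$ with $\|w'\|\le\kappa$, hence $|c|\ge1-\kappa$ and $|\phi_F(w)|\ge\varepsilon_1(1-\kappa)-\kappa$. This is at least $\varepsilon_1/2$ once $r(s)\ge r_0$ for a suitable $r_0$. Only finitely many $s\in\Delta$ have $r(s)<r_0$. For each of them $|\phi_F(w)|=|\phi_F(u_{\tau(s)F'})|$ is continuous on the compact set $\mathcal K_i\times\mathcal K_{i'}$ and positive by Corollary~\ref{cor:adm}.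
\end{proof}

Admissibility cannot be dropped: for $i=i'$, $s=1$ and $F=F'$ the left side vanishes.

\subsection*{Products}

\begin{lemma}\label{lem:prod}
Let $0<\delta\le1$ and let $G_j=A_j\,\psi_j\otimes u_j+\mathcal R_j$, $1\le j\le n$, be operators on a finite-dimensional Hermitian space with $\|\psi_j\|=\|u_j\|=1$, $A_j>0$, $\|\mathcal R_j\|\le\frac{\delta^2}{16}A_j$, and $|\psi_j(u_{j+1})|\ge\delta$ for $j<n$. If $|\psi_n(w)|\ge\frac\delta2\|w\|$, then $\|G_1\cdots G_nw\|\ge\|w\|\prod_j\frac\delta4A_j$.
\end{lemma}

\begin{proof}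
Suppose $|\psi_j(w)|\ge\frac\delta2\|w\|$, and put $c=A_j\psi_j(w)$ and $w'=G_jw=cu_j+\mathcal R_jw$. Then $|c|\ge\frac\delta2A_j\|w\|$, so $\|\mathcal R_jw\|\le\frac{\delta^2}{16}A_j\|w\|\le\frac\delta8|c|$. Hence $\frac98|c|\ge\|w'\|\ge\frac78|c|\ge\frac\delta4A_j\|w\|$. For $j\ge2$ moreover $|\psi_{j-1}(w')|\ge\delta|c|-\frac\delta8|c|\ge\frac79\delta\|w'\|\ge\frac\delta2\|w'\|$, so the hypothesis passes to $w'$ and $j-1$. Iterate from $j=n$ down to $j=1$.
\end{proof}

Put $\varepsilon_2=\varepsilon_1/C^2$, with $C$ from Lemma~\ref{lem:rank1}. Since $C,\varepsilon_2,\delta$ do not depend on $T_0$, we can fix, once and for all, $T_0\ge1$ with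
\begin{equation}\label{eq:T0}
\frac C{\varepsilon_2}\,e^{-T_0/2}\le\frac{\delta^2}{16},\qquad\frac{\delta^2\varepsilon_2^2}{16\,C}\ge e^{-T_0/4},
\end{equation}
and with it the groups $B_i$, $\Gamma$ and the representation $\rho$.

\begin{proposition}\label{prop:gap}
Let $\gamma=s_0\beta_1s_1\cdots\beta_ns_n$, $n\ge0$, with $s_j\in\Delta$, $\beta_j\in\mathfrak B_{i_j}$, and $(i_j,s_j,i_{j+1})$ admissible for $1\le j<n$. Let $T_j=T(\beta_j)$. Then for $k=1,2$
\[
\frac{\sigma_k}{\sigma_{k+1}}(\rho(\gamma))\ \ge\ \exp\Big(\sum_{j=0}^nr(s_j)+\frac14\sum_{j=1}^nT_j\Big).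
\]
\end{proposition}

\begin{proof}
The case $n=0$ is (D1). Let $n\ge1$ and $G_j=\rho_k(s_{j-1}\beta_j)$. By Lemma~\ref{lem:rank1}, $G_j=A_j\psi_j\otimes u_j+\mathcal R_j$, where $\psi_j$ and $u_j$ are the normalizations of $\phi_{\beta_j}$ and $\rho_k(s_{j-1})u_{\beta_j}$, where $\mathcal R_j=\rho_k(s_{j-1})\mathcal R_{\beta_j}$, and where
\[
A_j=N(\beta_j)\,\|\phi_{\beta_j}\|\,\|\rho_k(s_{j-1})u_{\beta_j}\|\ \ge\ \varepsilon_2\,N(\beta_j)N(s_{j-1}).
\]
Then $\|\mathcal R_j\|\le CN(s_{j-1})N(\beta_j)e^{-T_j/2}\le\frac C{\varepsilon_2}e^{-T_0/2}A_j\le\frac{\delta^2}{16}A_j$, and $|\psi_j(u_{j+1})|\ge\delta$ for $j<n$ by Lemma~\ref{lem:delta}. Take $w$ as in (D4) for $s_n$. Since $|\psi_n(u_{\xi(x)})|\ge\varepsilon_1\ge\delta$, Lemma~\ref{lem:prod} applies to the vector $\rho_k(s_n)w$ and gives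
\[
\sigma_1(\rho_k(\gamma))\ \ge\ \prod_{j=0}^nN(s_j)\ \prod_{j=1}^n\frac{\delta\varepsilon_2}4N(\beta_j).
\]
By (D1) and Lemma~\ref{lem:rank1},
\[
\sigma_1\sigma_2(\rho_k(\gamma))=\|\wedge^2\rho_k(\gamma)\|\ \le\ \prod_{j=0}^nN(s_j)^2e^{-r(s_j)}\ \prod_{j=1}^nCN(\beta_j)^2e^{-T_j/2}.
\]
Dividing the square of the first bound by the second, the factors $N$ cancel, and
\[
\frac{\sigma_k}{\sigma_{k+1}}(\rho(\gamma))\ \ge\ e^{\sum r(s_j)}\prod_{j=1}^n\frac{\delta^2\varepsilon_2^2}{16\,C}\,e^{T_j/2}\ \ge\ e^{\sum r(s_j)}\prod_{j=1}^ne^{T_j/4}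
\]
by \eqref{eq:T0} and $T_j\ge T_0$.
\end{proof}

\begin{corollary}\label{cor:Anosov}
The group $\Gamma$ is word hyperbolic and $\rho\colon\Gamma\to\mathsf{SL}_5(\mathbb C)$ is Borel Anosov.
\end{corollary}

\begin{proof}
Generate $\Gamma$ by finite generating sets of $\Delta$ and the $B_i$. Write $\gamma\in\Gamma$ as $s_0y_1s_1\cdots y_ns_n$ with $s_j\in\Delta$, $y_j\in B_{i_j}$ and $n$ minimal. If some $y_j$ were in $\langle b_{i_j}\rangle\subset\Delta$, then $s_{j-1}y_js_j$ would be one letter of $\Delta$. If $i_j=i_{j+1}$ and $s_j\in\langle c_{i_j}\rangle$, then $y_js_jy_{j+1}$ would be one letter of $B_{i_j}$. Both contradict minimality, so $y_j\notin\langle b_{i_j}\rangle$ and the triples $(i_j,s_j,i_{j+1})$ are admissible. By Lemma~\ref{lem:decomp}, $y_j\in\langle c_{i_j}\rangle\beta_j\langle c_{i_j}\rangle$ with $\beta_j\in\mathfrak B_{i_j}$. Absorbing the powers of $c_{i_j}$ into the neighboring letters of $\Delta$ replaces $s_j$ by an element of $\langle c_{i_j}\rangle s_j\langle c_{i_{j+1}}\rangle$, which preserves admissibility. So Proposition~\ref{prop:gap}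 applies to every $\gamma$.

By (F2) for $\Delta$ on $\mathbb H^2$ and $B_i$ on $\Omega_i$, and by Lemma~\ref{lem:decomp}, there is $C'$ with $|s|_\Delta\le C'(r(s)+1)$ for $s\in\Delta$ and $|\beta|_{B_i}\le C'(T(\beta)+1)$ for $\beta\in\mathfrak B_i$. Since $T_j\ge1$, we have $n\le\sum T_j$, and
\[
|\gamma|\le C'\Big(\sum r(s_j)+\sum T_j+2n+1\Big)\le12\,C'\Big(\sum r(s_j)+\tfrac14\sum T_j\Big)+C' .
\]
This gives \eqref{eq:gap} for $k=1,2$, in any norm by (F8), and $\Gamma$ is hyperbolic by (F4).
\end{proof}

\section{A copy of $K_{3,3}$ in $\partial\Gamma$}\label{sec:K33}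

The gap also bounds word length from below: for a constant $C''$,
\begin{equation}\label{eq:upper}
\log\frac{\sigma_1}{\sigma_2}(\rho(\gamma))\le\log\big(\|\rho(\gamma)\|\,\|\rho(\gamma)^{-1}\|\big)\le C''|\gamma| .
\end{equation}
With (D1) this gives $|s|_\Delta\le C'(C''|s|+1)$ for $s\in\Delta$, so $\Delta\hookrightarrow\Gamma$ is a quasi-isometric embedding. By (F1) and (F2) the circle $\partial\Delta=\mathbb{RP}^1$ embeds in $\partial\Gamma$. The points $c_i^\pm=\lim_{p\to\pm\infty}c_i^p$ correspond to $\ell_i^\pm$, so the pairs $\{c_i^\pm\}$ are pairwise linked on this circle.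

We need arcs $J_i\subset\partial\Gamma$ from $c_i^+$ to $c_i^-$. The group $B_i$ alone does not provide one: the ideal boundary of $\Omega_i$ lies in $[0,\infty]$ but has a gap behind each boundary line. To fill the gaps we put $B_i$ inside a closed surface subgroup of $\Gamma$ and take one half of its boundary circle.

\subsection*{Closed surface subgroups}
Fix $i$. Let $\Omega'$ be the closure of a component of $\mathbb H^2\setminus\Delta\ell_i$ adjacent to $\ell_i$, and let $\Delta_i=\operatorname{Stab}_\Delta(\Omega')$. As $c_i$ is two-sided and nonseparating, $S_i=\Omega'/\Delta_i$ is $S$ cut along $c_i$, a compact connected surface with two boundary circles. So the boundary lines of $\Omega'$ form two $\Delta_i$-orbits, those of $\ell_i$ and of $t\ell_i$ for some $t\in\Delta$, and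
\begin{equation}\label{eq:t}
t\ell_i\notin\Delta_i\ell_i .
\end{equation}
The stabilizers $\langle c_i\rangle$ and $\langle tc_it^{-1}\rangle$ of these two lines preserve their sides, so they lie in $\Delta_i$. Let $B_i'$ be a second copy of $B_i$, written $\beta\mapsto\beta'$, and let
\[
\Lambda_i=B_i*_{\,b_i=c_i}\Delta_i*_{\,tc_it^{-1}=b_i'}B_i' .
\]
This is the fundamental group of the closed surface $M_i$ obtained by gluing a copy of $\Sigma_i$ to each boundary circle of $S_i$. Let $\iota\colon\Lambda_i\to\Gamma$ be the inclusion on $B_i$ and $\Delta_i$, and let $\iota(\beta')=t\beta t^{-1}$.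

\begin{lemma}\label{lem:Lambda}
The homomorphism $\iota$ is an injective quasi-isometric embedding.
\end{lemma}

\begin{proof}
Write $\lambda\in\Lambda_i$ as $x_0y_1x_1\cdots y_nx_n$ with $x_j\in\Delta_i$, $y_j\in B_i\cup B_i'$ and $n$ minimal. Then $\iota(y_j)=t_j\beta_jt_j^{-1}$ with $\beta_j\in B_i$ and $t_j\in\{1,t\}$, and $\beta_j\notin\langle b_i\rangle$ by minimality. Absorbing elements of $t_j\langle c_i\rangle t_j^{-1}\subset\Delta_i$ into the $x_j$, which does not change $n$, we may take $\beta_j\in\mathfrak B_i$. Now $\iota(\lambda)=s_0\beta_1s_1\cdots\beta_ns_n$ with $s_j=t_j^{-1}x_jt_{j+1}$ and $t_0=t_{n+1}=1$. For $1\le j<n$ we have $s_j\notin\langle c_i\rangle$. If $t_j=t_{j+1}$, this is minimality of $n$, since otherwise $y_jx_jy_{j+1}$ would be one letter. If $t_j\ne t_{j+1}$, then $s_j\ell_i=\ell_i$ would give $x_jt\ell_i=\ell_i$ or $x_j\ell_i=t\ell_i$, against \eqref{eq:t}. So Proposition~\ref{prop:gap} applies. By (F2) for $\Delta_i$ on $\Omega'$ and $r(x_j)\le r(s_j)+2r(t)$, the length $|x_j|_{\Delta_i}$ is at most a constant times $r(s_j)+1$.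 Summing as in the proof of Corollary~\ref{cor:Anosov} and using \eqref{eq:upper},
\[
|\lambda|_{\Lambda_i}\le C_1\log\frac{\sigma_1}{\sigma_2}(\rho(\iota\lambda))+C_1\le C_1C''|\iota(\lambda)|+C_1 .
\]
So $\iota$ is a quasi-isometric embedding. Its kernel is finite, hence trivial because $\Lambda_i$ is torsion-free by (F7).
\end{proof}

By (F6), give $S_i$ a hyperbolic metric with geodesic boundary circles of length $2L_i$, and glue in the two copies of $\Sigma_i$ isometrically. This makes $M_i$ a closed hyperbolic surface in which the two gluing curves are geodesics, and $\partial\Lambda_i=\partial\mathbb H^2$ is a circle that $\iota$ embeds in $\partial\Gamma$. The lifts of the two curves cut the universal cover $\mathbb H^2$ of $M_i$ into regions. The regions stabilized by $\Delta_i$ and by $B_i$ are adjacent along the axis $\tilde c$ of $c_i$. Let $\mathcal H$ be the open half-plane bounded by $\tilde c$ on the side of the $B_i$-region, let $J_i\subset\partial\Gamma$ be the image of the closed arc that bounds $\mathcal H$, and let $J_i^\circ$ be its interior. The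 endpoints of $J_i$ are $c_i^\pm$, and $c_i^\pm\notin J_i^\circ$.

\subsection*{Sides of an edge}
It remains to show that the open arcs $J_i^\circ$ miss $\partial\Delta$ and each other. Let $\mathcal T$ be the Bass--Serre tree of $\Gamma$. Its vertices are the translates of base vertices $v_\Delta,v_1,v_2,v_3$ with stabilizers $\Delta,B_1,B_2,B_3$; its edges are the translates of base edges $e_i=[v_\Delta,v_i]$ with stabilizers $\langle c_i\rangle$; and these four vertices and three edges lie in different orbits. Call $\gamma\in\Gamma$ \emph{beyond $e_i$} if the geodesic of $\mathcal T$ from $v_\Delta$ to $\gamma v_\Delta$ begins with $e_i$, that is, if $e_i$ separates $\gamma v_\Delta$ from $v_\Delta$.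

\begin{lemma}\label{lem:sides}
If $\omega\in\partial\Gamma$ is a limit of elements beyond $e_i$ and also a limit of elements not beyond $e_i$, then $\omega\in\{c_i^+,c_i^-\}$.
\end{lemma}

\begin{proof}
Use the generating set of Corollary~\ref{cor:Anosov}. Let $\gamma$ and $\gamma z$ be adjacent vertices of the Cayley graph, exactly one of which is beyond $e_i$. Then $\gamma v_\Delta\ne\gamma zv_\Delta$, so $z\in B_j$ for some $j$, and the path $\gamma e_j\cup\gamma ze_j$ joins $\gamma v_\Delta$ to $\gamma zv_\Delta$ through $\gamma v_j=\gamma zv_j$. This path contains $e_i$, so $j=i$ and $\gamma$ or $\gamma z$ lies in $\langle c_i\rangle$. Now let $\gamma_n\to\omega$ be beyond $e_i$ and let $\gamma_n'\to\omega$ not be beyond $e_i$. A geodesic from $\gamma_n$ to $\gamma_n'$ in the Cayley graph contains such an adjacent pair, hence a vertex $g=c_i^{p_n}$. From $|g|\ge|\gamma_n'|-|g^{-1}\gamma_n'|$ and $|\gamma_n^{-1}g|+|g^{-1}\gamma_n'|=|\gamma_n^{-1}\gamma_n'|$ we get $(\gamma_n|g)\ge(\gamma_n|\gamma_n')\to\infty$. By (F1), $c_i^{p_n}\to\omega$, so $\omega=c_i^\pm$.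
\end{proof}

\begin{lemma}\label{lem:beyond}
Every point of $J_i^\circ$ is a limit of elements beyond $e_i$.
\end{lemma}

\begin{proof}
Let $\mathcal T_i$ be the tree dual to the lifts of the two gluing curves: its vertices are the regions and its edges are the lifts. It is the Bass--Serre tree of $\Lambda_i$, with base vertices $\tilde v,\tilde v_B,\tilde v_{B'}$ stabilized by $\Delta_i,B_i,B_i'$ and base edges $\tilde e=[\tilde v,\tilde v_B]$, dual to $\tilde c$, and $\tilde e'=[\tilde v,\tilde v_{B'}]$. Let $y_0$ be an interior point of the $\Delta_i$-region and let $\omega$ be an interior point of the arc that bounds $\mathcal H$. By cocompactness there are $\lambda_n\in\Lambda_i$ with $\lambda_ny_0\to\omega$ in the closed disk. The half-plane $\mathcal H$ with its open ideal arc is a neighborhood of $\omega$, so $\lambda_ny_0\in\mathcal H$ for large $n$. This means that the geodesic of $\mathcal T_i$ from $\tilde v$ to $\lambda_n\tilde v$ begins with $\tilde e$.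

There is an $\iota$-equivariant simplicial map $\mathcal T_i\to\mathcal T$ with $\tilde v\mapsto v_\Delta$, $\tilde v_B\mapsto v_i$, $\tilde v_{B'}\mapsto tv_i$, $\tilde e\mapsto e_i$, $\tilde e'\mapsto te_i$, because $\iota$ maps each stabilizer into the stabilizer of the image. It is injective on the edges at each vertex, and by equivariance it suffices to check the base vertices. At $\tilde v_B$ the edges are $\beta\tilde e$ and at $\tilde v_{B'}$ they are $\beta'\tilde e'$, with $\beta\in B_i/\langle b_i\rangle$; their images $\beta e_i$, respectively $t\beta e_i$, are distinct. At $\tilde v$ the edges are $x\tilde e$ and $x\tilde e'$ with $x\in\Delta_i$. Here $xe_i=x'e_i$ forces $x^{-1}x'\in\langle c_i\rangle$, so $x\tilde e=x'\tilde e$; next $xte_i=x'te_i$ forces $x^{-1}x'\in\langle tc_it^{-1}\rangle$, so $x\tilde e'=x'\tilde e'$; and $xe_i=x'te_i$ forces $x^{-1}x't\in\langle c_i\rangle$, against \eqref{eq:t}. So the map sends paths without backtracking to paths without backtracking, that is, geodesics to geodesics. Hence the geodesic from $v_\Delta$ to $\iota(\lambda_n)v_\Delta$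 begins with $e_i$. Finally, $\iota(\lambda_n)$ converges to the image of $\omega$ in $\partial\Gamma$ by Lemma~\ref{lem:Lambda}, (F1) and (F2).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Corollary~\ref{cor:Anosov}, the torsion-free group $\Gamma$ is hyperbolic and $\rho$ is Borel Anosov. Points of $\partial\Delta$ are limits of elements of $\Delta$, which fix $v_\Delta$ and so are not beyond $e_i$. For $j\ne i$, points of $J_j^\circ$ are limits of elements beyond $e_j$, and these are not beyond $e_i$ because a geodesic has only one first edge. A point of $J_i^\circ$ is a limit of elements beyond $e_i$ and differs from $c_i^\pm$, so by Lemma~\ref{lem:sides} it lies neither in $\partial\Delta$ nor in $J_j^\circ$. Thus $\partial\Delta\cup J_1\cup J_2\cup J_3$ is a circle with three arcs whose interiors are disjoint from the circle and from each other. Each pair $\{c_i^\pm\}$ separates each of the other two pairs, so it has two of the remaining four points on either side, and the arcs are the long diagonals of the hexagon with vertices $c_i^\pm$. Coloring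 the vertices of the hexagon alternately, every vertex is joined to the three vertices of the other color: this graph is $K_{3,3}$. The last sentence of the theorem was deduced in Section~\ref{sec:intro}.
\end{proof}

\section{Dimensions $d\equiv2\pmod4$}\label{sec:B}

For $d=2$, boundary points $x,y$ are sent to lines spanned by $(1,z(x))$ and $(1,z(y))$, at least away from one point of $\mathbb{CP}^1$, and the determinant of these vectors is $z(y)-z(x)$. So an embedding in the plane yields an antisymmetric function without zeros off the diagonal. For $d=2k$ with $k$ odd, wedging $k$-planes yields a function with the same two properties, and these suffice to exclude $K_{3,3}$ and $K_5$: we compare the function with the one that comes from a drawing with a single crossing, and count winding numbers modulo $2$.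

For a continuous map $f$ from an oriented loop to $\mathbb C^*$ let $\deg f\in\mathbb Z$ be its winding number about $0$. It is a homotopy invariant, it satisfies $\deg(f/f_0)=\deg f-\deg f_0$, and it vanishes if $f$ extends without zeros to a disk bounded by the loop.

\begin{lemma}\label{lem:vK}
Let $K$ be the graph $K_{3,3}$ or $K_5$. There is no continuous function $f\colon K\times K\to\mathbb C$ with $f(y,x)=-f(x,y)$ and $f(x,y)\ne0$ for $x\ne y$.
\end{lemma}

\begin{proof}
Suppose $f$ exists. Let $g\colon K\to\mathbb C$ be a polygonal drawing that is injective except that one pair of disjoint edges crosses once, transversally, at interior points of straight segments. For $K_{3,3}$ draw the hexagon, two long diagonals inside it and the third outside. For $K_5$ draw a square with its two diagonals and join a fifth vertex outside the square to the four corners by disjoint polygonal arcs. Put $f_0(x,y)=g(x)-g(y)$.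

Let $Z\subset K\times K$ be the graph whose vertices are the pairs $(v,w)$ of distinct vertices of $K$ and whose $1$-cells are $v\times e$ and $e\times v$, where $e$ is an edge of $K$ and $v\notin e$ is a vertex. It contains the boundary of each square $e\times e'$ with $e\cap e'=\emptyset$. On $Z$ both $f$ and $f_0$ are antisymmetric and have no zeros, so $r=f/f_0\colon Z\to\mathbb C^*$ is invariant under the free involution $(x,y)\mapsto(y,x)$. It descends to the quotient graph $\bar Z$, whose $1$-cells are indexed by the pairs $\{v,e\}$. For each unordered pair $\{e,e'\}$ of disjoint edges choose an order and an orientation of $\partial(e\times e')$, and let $n$ be the sum of the numbers $\deg(r|_{\partial(e\times e')})$.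

\emph{The sum $n$ is odd.} The function $f$ has no zero on $e\times e'$, so it has degree $0$ on the boundary. The same holds for $f_0$ unless $e,e'$ is the crossing pair. For that pair $f_0$ has exactly one zero in the square, and near it $f_0$ has the form $(s,s')\mapsto sz-s'z'$ with $z,z'\in\mathbb C$ linearly independent over $\mathbb R$; so its degree on the boundary is $\pm1$.

\emph{The sum $n$ is even.} Since $\mathbb C^*$ is path connected, $r$ is homotopic on $\bar Z$ to a map that equals $1$ at all vertices. For this map each oriented $1$-cell of $\bar Z$ has an integral winding number, and each term of $n$ is a signed sum of four of them. The cell $\{v,e\}$ occurs, once, in the term of $\{e,e'\}$ exactly when $e'$ is an edge at $v$ disjoint from $e$. In $K_5$ the vertex $v$ has four neighbors, two of which are endpoints of $e$. In $K_{3,3}$ it has three neighbors, one of which is an endpoint of $e$. In both cases there are exactly two such edges $e'$, so each winding number enters $n$ twice, up to sign. This is a contradiction.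
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $d=2k$ with $k$ odd, and let $\xi^k\colon\partial\Gamma\to\mathrm{Gr}_k(\mathbb C^d)$ be the limit map of (F5), so that $\xi^k(x)\oplus\xi^k(y)=\mathbb C^d$ for $x\ne y$. Suppose that $K\subset\partial\Gamma$ is homeomorphic to $K_{3,3}$ or $K_5$. The complex line bundle $x\mapsto\wedge^k\xi^k(x)$ over the graph $K$ has a nowhere zero section $l\colon K\to\wedge^k\mathbb C^d$: choose nonzero values at the vertices and extend over each edge, using that $\mathbb C^*$ is path connected. Put $f(x,y)=l(x)\wedge l(y)\in\wedge^d\mathbb C^d\cong\mathbb C$. Then $f(x,y)\ne0$ for $x\ne y$ and $f(y,x)=(-1)^{k^2}f(x,y)=-f(x,y)$, which contradicts Lemma~\ref{lem:vK}.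

If $\Gamma$ is one-ended, then $\partial\Gamma$ is a Peano continuum (a compact, connected, locally connected metrizable space) without cut points, by the work of Bestvina--Mess, Bowditch and Swarup. By Claytor's theorem \cite{Claytor}, a Peano continuum without cut points that contains no homeomorphic copy of $K_{3,3}$ or $K_5$ embeds in $S^2$.
\end{proof}

The congruence $d\equiv2\pmod4$ enters only through the sign $(-1)^{k^2}$. For $k$ even the function $f$ is symmetric, the quotient $f/f_0$ does not descend to $\bar Z$, and the argument gives nothing. For odd $d$ there is no middle Grassmannian to pair with itself, and Theorem~\ref{thm:A} shows that the conclusion fails for Borel Anosov representations when $d=5$.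

\begin{thebibliography}{9}

\bibitem{BPS} Bochi, Potrie and Sambarino, J. Eur. Math. Soc. \textbf{21} (2019).

\bibitem{Claytor} Claytor, Ann. of Math. \textbf{35} (1934).

\bibitem{KLP} Kapovich, Leeb and Porti, Geom. Topol. \textbf{22} (2018).

\bibitem{PT} Maria Beatrice Pozzetti and Konstantinos Tsouvalas, \emph{On projective Anosov subgroups of symplectic groups}, arXiv:2305.05018 (2023).

\bibitem{Scott} Scott, J. London Math. Soc. (1978); correction (1985).

\end{thebibliography}
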